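\title{Orbifold points can accumulate in four-dimensional noncollapsed Ricci limit spaces}

\begin{abstract}
At a point of a four-dimensional noncollapsed Ricci limit space $X$, the cross-sections of all tangent cones are homeomorphic to one spherical space form $S^3/\Gamma$. It has been conjectured that the set $\mathcal S_X$ of points with nontrivial $\Gamma$ is discrete. We disprove this conjecture: there is a noncollapsed limit of closed $4$-manifolds with $\mathrm{Ric}\ge 0$ that contains a convergent sequence of orbifold points of type $\mathbb R^4/\{\pm1\}$. The accumulation set of $\mathcal S_X$ can contain a bi-Lipschitz copy of any compact nowhere dense subset of the line. On the other hand, $\mathcal S_X$ is always a countable union of locally finite sets. The examples are obtained by surgery at the vertices of warped products over convex spherical polygons with more and more edges.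
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{noncollapsed Ricci limit space} of dimension $n$ is a pointed Gromov--Hausdorff limit $(M_i,g_i,p_i)\to(X,\mathsf d,p)$ of smooth complete $n$-dimensional Riemannian manifolds such that
\[
\mathrm{Ric}_{g_i}\ge-(n-1),\qquad \mathrm{vol}_{g_i}(B_1(p_i))\ge v>0,
\]
with $v$ independent of $i$. A \emph{tangent cone} at $x\in X$ is a pointed limit of the rescalings $(X,r_j^{-1}\mathsf d,x)$ along a sequence $r_j\downarrow0$. By Cheeger--Colding theory every tangent cone is a metric cone $C(Z)$, with $x$ corresponding to the tip $o$. The metric space $Z$ is the \emph{cross-section} of the tangent cone. It plays the role of the unit sphere of the tangent space, and a priori it depends on the sequence $r_j$.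

From now on $n=4$. The following is known.

\begin{quote}
\textbf{Known result.} For every $x\in X$ there is a spherical space form $S^3/\Gamma_x$ to which the cross-sections of all tangent cones at $x$ are homeomorphic. The points with nontrivial $\Gamma_x$ are exactly those at which the cross-sections are not homeomorphic to $S^3$, and they form a $0$-dimensional set.
\end{quote}

\noindent We write
\[
\mathcal S_X=\{x\in X:\ \text{the cross-sections of the tangent cones at $x$ are not homeomorphic to $S^3$}\}.
\]
Two models show what $\mathcal S_X$ measures. The flat cone $\mathbb R^4/\{\pm1\}=C(\mathbb{RP}^3)$ has cross-section $\mathbb{RP}^3$ at its tip and is smooth elsewhere. The product $\mathbb R\times C(S^2_\delta)$, where $S^2_\delta$ is the round sphere of radius $\delta<1$, is metrically singular along a whole line, but the cross-section at a point of that line is the suspension of $S^2$, that is, $S^3$. So $\mathcal S_X$ ignores singularities that extend along curves and retains those that look like the tip of $\mathbb R^4/\Gamma$. In a Riemannian orbifold such tips are isolated, because $\Gamma$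 acts freely away from the origin. It is natural to expect the same in general, and this is the conjecture posed in \cite{BPS}.

\begin{quote}
\textbf{Conjecture.} For every four-dimensional noncollapsed Ricci limit space $X$, the set $\mathcal S_X$ is discrete, in the sense that it is locally finite: it has no accumulation point in $X$.
\end{quote}

The conjecture is false, even for limits of closed manifolds with nonnegative Ricci curvature.

\begin{theorem}\label{thm:A}
There are closed smooth Riemannian $4$-manifolds $(M_i,g_i,p_i)$ with $\mathrm{Ric}\ge0$ and $\mathrm{vol}(B_1(p_i))\ge v>0$ that converge in the Gromov--Hausdorff sense to a compact space $X$, and infinitely many distinct points $x_1,x_2,\dots\in X$ that converge in $X$, such that a ball around each $x_j$ is isometric to a ball around the singular point of a smooth Riemannian orbifold modeled on $\mathbb R^4/\{\pm1\}$. Consequently the tangent cone at $x_j$ is $C(\mathbb{RP}^3)$, and $\mathcal S_X$ has an accumulation point.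
\end{theorem}

\begin{theorem}\label{thm:B}
Let $K\subset\mathbb R$ be compact and nowhere dense. Then $X$ in Theorem~\ref{thm:A} can be chosen so that the set of accumulation points of $\mathcal S_X$ contains a bi-Lipschitz copy of $K$. In particular, taking for $K$ a Cantor set of positive length, $\mathcal H^1(\overline{\mathcal S_X})>0$ can occur.
\end{theorem}

\begin{theorem}\label{thm:C}
For every four-dimensional noncollapsed Ricci limit space $X$, the set $\mathcal S_X$ is a countable union of locally finite sets; in particular it is countable.
\end{theorem}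

We prove Theorem~\ref{thm:C} first, in Section~\ref{sec:C}, because its short proof shows what an accumulation of $\mathcal S_X$ must look like. Section~\ref{sec:model} explains the construction, a Perelman-type surgery, on a model in which everything is explicit, and lists the difficulties that the model leaves open. Sections~\ref{sec:glue}--\ref{sec:fill} resolve them, and Section~\ref{sec:limit} passes to the limit.

\section{Background and conventions}\label{sec:back}

\subsection*{Limits and cones}
Pointed convergence $(X_i,p_i)\to(X,p)$ means that there are $R_i\to\infty$, $\varepsilon_i\to0$ and maps $f_i:B_{R_i}(p_i)\to X$ with $f_i(p_i)=p$ that change distances by at most $\varepsilon_i$ and whose images are $\varepsilon_i$-dense in $B_{R_i-\varepsilon_i}(p)$. We fix such maps and write $q_i\to q$ if $f_i(q_i)\to q$. Then distances converge along convergent sequences of points and every point of $X$ is a limit. Limits of complete Riemannian manifolds are proper (closed balls are compact), so bounded sequences $q_i\in X_i$ have convergent subsequences.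

By \emph{Gromov's precompactness theorem}, every sequence of pointed complete $n$-manifolds with $\mathrm{Ric}\ge-(n-1)$ has a convergent subsequence, and the limit is compact if the diameters are bounded. A diagonal argument shows that for a Ricci limit space $X$, a point $x$ and any $r_j\to0$, a subsequence of $(X,r_j^{-1}\mathsf d,x)$ converges, and that the tangent cone so obtained is itself a limit of manifolds whose lower Ricci bounds tend to $0$. The \emph{Cheeger--Colding splitting theorem} says that such a limit, if it contains a line $\gamma$ (an isometric copy of $\mathbb R$), is isometric to a product $\mathbb R\times N'$ with $\gamma(t)=(t,n_0)$.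

The \emph{metric cone} $C(Z)$ is $[0,\infty)\times Z$ with $\{0\}\times Z$ collapsed to the tip $o$, and
\begin{equation}\label{eq:cone}
\mathsf d\big((s,\zeta),(t,\zeta')\big)^2=s^2+t^2-2st\cos\min\{\pi,\mathsf d_Z(\zeta,\zeta')\}.
\end{equation}
The map $\zeta\mapsto(1,\zeta)$ is a homeomorphism from $Z$ onto the unit sphere about $o$, and the dilation $(s,\zeta)\mapsto(\lambda s,\zeta)$ multiplies distances by $\lambda$.

\subsection*{Orbifolds}
In this paper an \emph{orbifold} is a space that is a smooth $4$-manifold, possibly with boundary, away from finitely many interior points, each of which has a neighborhood $B/\{\pm1\}$ with $B$ a ball in $\mathbb R^4$. A Riemannian metric on it lifts to a smooth $\pm1$-invariant metric on $B$, and curvature conditions refer to the lift. In normal coordinates the lift is Euclidean up to $O(r^2)$ and $-1$ acts by $x\mapsto-x$, so the tangent cone at a singular point is unique and equal to $\mathbb R^4/\{\pm1\}=C(\mathbb{RP}^3)$.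

\subsection*{Curvature formulas}
For a hypersurface with unit normal $\nu$, the principal curvatures are the eigenvalues of $\nabla\nu$, and $\Pi$ is the corresponding quadratic form. For a boundary, $\nu$ is the outward normal, so a Euclidean ball has $\Pi>0$. For $g=dt^2+k_t$ on $I\times H$ let $S=\frac12k^{-1}k'$ be the shape operator of the slices with respect to $\partial_t$. The Riccati equation, the Gauss equation combined with it, and the trace of the Codazzi equation give
\begin{equation}\label{eq:ric}
\mathrm{Ric}(\partial_t,\partial_t)=-\partial_t\,\mathrm{tr}S-|S|^2,\quad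
\mathrm{Ric}|_{TH}=\mathrm{Ric}_k-S'-(\mathrm{tr}S)S,\quad
\mathrm{Ric}(\partial_t,X)=(\mathrm{div}S)(X)-X(\mathrm{tr}S),
\end{equation}
the middle identity being one of $(1,1)$-tensors.

The unit round metric on a fiber $S^2$ is $d\sigma^2$. For a warped product $g_B+R^2d\sigma^2$ over a surface $B$, a horizontal vector $X$ and a unit vertical vector $V$,
\begin{equation}\label{eq:warp}
\mathrm{Ric}(X,X)=\mathrm{Ric}_B(X,X)-\tfrac2R\,\mathrm{Hess}R(X,X),\qquad
\mathrm{Ric}(V,V)=\frac{1-|\nabla R|^2}{R^2}-\frac{\Delta R}R,\qquad \mathrm{Ric}(X,V)=0.
\end{equation}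
The metric $d\rho^2+F(\rho)^2d\sigma^2$ has diagonal curvature operator with eigenvalues $-F''/F$ and $(1-F'^2)/F^2$, so all its sectional curvatures lie between these numbers. If $F$ extends to a smooth odd function near $\rho=0$ with $F'(0)=1$, we say that $F$ \emph{closes up smoothly} at $0$. Then the metric is smooth on a ball in $\mathbb R^3$ with polar coordinates $y=\rho\sigma$: indeed $F^2=\rho^2+\rho^4e(\rho)$ with $e$ smooth and even, and $\rho^4d\sigma^2=|y|^2|dy|^2-(y\cdot dy)^2$ is polynomial. The same argument gives smooth dependence on parameters.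

\emph{O'Neill's inequality}: if $\pi$ is a Riemannian submersion and $X,Y$ are horizontal vectors, then the curvature numerator $\langle R(X,Y)Y,X\rangle$ of the total space is at most that of the base on $\pi_*X,\pi_*Y$.

Finally, $|z-z'|$ denotes the distance on the unit sphere $S^2$.

\section{Countability: proof of Theorem~\ref{thm:C}}\label{sec:C}

The idea is to measure how nearly a point lies in the middle of a segment. For $k\ge1$ and $s>0$ call $x\in X$ \emph{$k$-straight at scale $s$} if there are $a,b\in X$ with
\[
\mathsf d(a,x)\le s,\qquad \mathsf d(b,x)\le s,\qquad \mathsf d(a,b)\ge(2-\tfrac1k)s .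
\]
Let $A_k$ be the set of points that are not $k$-straight at any scale $s\in(0,\frac1k)$.

\begin{lemma}\label{lem:Ak}
Let $x_l\to x$ in $X$ with $s_l=\mathsf d(x_l,x)>0$. There are a subsequence and scales $s_l'$ with $s_l'/s_l\to\frac12$ such that, for every $k$, the point $x_l$ is $k$-straight at scale $s_l'$ for all large $l$. In particular every $A_k$ is locally finite.
\end{lemma}

\begin{proof}
Along a subsequence, $(X,s_l^{-1}\mathsf d,x)$ converges to a tangent cone $C(Z)$ and $x_l$ converges to a point $(1,\zeta)$. Choose $a_l\to(\frac32,\zeta)$ and $b_l\to(\frac12,\zeta)$, and let $s'_l=\max\{\mathsf d(a_l,x_l),\mathsf d(b_l,x_l)\}$. By \eqref{eq:cone}, $s'_l/s_l\to\frac12$ and $\mathsf d(a_l,b_l)/s_l\to1$, so $\mathsf d(a_l,b_l)/s'_l\to2$. Since $s_l'\to0$, we get $x_l\notin A_k$ for large $l$; hence no sequence of distinct points of $A_k$ converges.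
\end{proof}

\begin{lemma}\label{lem:straight}
If $x\notin\bigcup_kA_k$, then $x\notin\mathcal S_X$.
\end{lemma}

\begin{proof}
For each $k$ the point $x$ is $k$-straight at some scale $s_k<\frac1k$, with points $a_k,b_k$. Along a subsequence $(X,s_k^{-1}\mathsf d,x)$ converges to a tangent cone $C(Z)$, and $a_k\to a$, $b_k\to b$ with $\mathsf d(a,o),\mathsf d(b,o)\le1$ and $\mathsf d(a,b)\ge2$. By the triangle inequality $a=(1,\zeta)$, $b=(1,\zeta')$ and $\mathsf d(a,b)=2$, so $\mathsf d_Z(\zeta,\zeta')\ge\pi$ by \eqref{eq:cone}. Then $\mathsf d((s,\zeta),(t,\zeta'))=s+t$, and the two rays form a line $\gamma$ with $\gamma(0)=o$. By the splitting theorem $C(Z)=\mathbb R\times N'$ along $\gamma$.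

The $\mathbb R$-coordinate is the Busemann function $\beta(q)=\lim_{t\to\infty}(t-\mathsf d(q,\gamma(t)))$. The dilation by $\lambda$ maps $\gamma(t)$ to $\gamma(\lambda t)$ and multiplies distances by $\lambda$, so it multiplies $\beta$ by $\lambda$ and preserves the slice $N'=\beta^{-1}(0)$. Let $Z'$ be the compact set of points of $N'$ at distance $1$ from $o$; every point of $N'\setminus\{o\}$ is uniquely a dilate $\lambda\cdot w$ with $w\in Z'$. The map $(\theta,w)\mapsto(\cos\theta,\sin\theta\cdot w)$ sends $[0,\pi]\times Z'$ onto the unit sphere of $\mathbb R\times N'$ and only collapses the two ends. (The set $Z'$ is not empty, since otherwise $Z$ would consist of two points.) By compactness, $Z$ is homeomorphic to the suspension of $Z'$.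

Here we use the known result: $Z\cong S^3/\Gamma_x$ is a connected $3$-manifold. Removing the two poles leaves it path connected, so $(0,\pi)\times Z'$, and hence $Z'$, is path connected. The suspension is the union of two contractible open cones with path connected intersection, so $Z$ is simply connected by van Kampen's theorem. As $\pi_1(S^3/\Gamma_x)=\Gamma_x$, the group $\Gamma_x$ is trivial.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:straight}, $\mathcal S_X=\bigcup_k(\mathcal S_X\cap A_k)$, and each of these sets is locally finite by Lemma~\ref{lem:Ak}. A locally finite set meets each compact ball $\overline{B_j(p)}$ in a finite set, so it is countable.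
\end{proof}

The two lemmas nearly prove the conjecture, and the gap between them is one of scales. If points $x_l\in\mathcal S_X$ accumulate at $x$, they are almost perfectly straight at the single scale $\frac12\mathsf d(x_l,x)$, whereas Lemma~\ref{lem:straight} needs straightness at arbitrarily small scales. The tip of $C(\mathbb{RP}^3)$ is far from straight: as $\mathrm{diam}\,\mathbb{RP}^3=\frac\pi2$, two points within distance $s$ of the tip are at most $\sqrt2\,s$ apart by \eqref{eq:cone}. A counterexample must therefore hide such a tip inside a region which, at a larger scale, appears to be crossed by a line.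

\section{The model: surgery at a point of a conical edge}\label{sec:model}

The simplest singular space crossed by a line is $\mathbb R\times C(S^2_\delta)$. We use a positively curved version, in which the required inequalities are strict. Let $\rho$ be the distance to a great circle on a hemisphere of the unit $S^2$, whose metric is $d\rho^2+\cos^2\!\rho\,dx^2$, and consider
\[
d\rho^2+\cos^2\!\rho\,dx^2+\delta^2\sin^2\!\rho\,d\sigma^2 ,\qquad 0<\delta\le 1.
\]
For $\delta=1$ this is the round $S^4$. For $\delta<1$ it is singular along the \emph{edge} $\rho=0$, where it looks like $\mathbb R\times C(S^2_\delta)$ at small scales. The function $R=\delta\sin\rho$ has $\mathrm{Hess}R=-R\,g_B$, so \eqref{eq:warp} gives $\mathrm{Ric}\ge3$ off the edge.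

Take polar coordinates $(s,\varphi)$, $\varphi\in[0,\pi]$, on the hemisphere about a point $z$ of the edge. Then $\sin\rho=\sin s\sin\varphi$ and the metric becomes $ds^2+\sin^2\!s\,(d\varphi^2+\delta^2\sin^2\!\varphi\,d\sigma^2)$. The sphere $s=r$ has all principal curvatures equal to $\cot r$. Multiply lengths by $\cot r$, so that the principal curvatures become $1$. The sphere then carries the metric
\[
h=\cos^2\!r\,(d\varphi^2+\delta^2\sin^2\!\varphi\,d\sigma^2),
\]
which has two features. First, since $1-\delta^2\cos^2\!\varphi\ge\delta^2\sin^2\!\varphi$, its sectional curvature off the poles is at least $1/\cos^2\!r>1$, so $\mathrm{Ric}_h>2$. Second, its volume $2\pi^2\delta^2\cos^3\!r$ is small if $\delta$ is small.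

We remove the ball $s<r$ and fill the hole differently. By \eqref{eq:ric}, the cone $dt^2+t^2h$ has $\mathrm{Ric}(\partial_t,\partial_t)=0$ and tangential Ricci curvature $(\mathrm{Ric}_h-2)/t^2$, and its slice $t=1$ has principal curvatures $1$. So it matches the hole, and the first feature leaves room to change $h$ slowly as $t$ decreases, through metrics of the same volume with $\mathrm{Ric}>2$ (the \emph{neck}, Lemma~\ref{lem:neck}). Suppose we have a fixed compact orbifold $\mathcal C$ with one singular point, $\mathrm{Ric}>0$, and boundary $(S^3,g_1)$ with principal curvatures $\eta_0>0$ (the \emph{core}, Lemma~\ref{lem:core}). The constant $\eta_0$ may be tiny. But the neck ends in a multiple $c^2g_1$ of prescribed volume, and by the second feature $c$ is small. The rescaled core $c\,\mathcal C$ has principal curvatures $\eta_0/c>1$, so it is more convex than the end of the neck is concave, and the two can be glued with $\mathrm{Ric}>0$ (Lemma~\ref{lem:glue}).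

Some smallness of $\delta$ cannot be avoided. If an orbifold with $\mathrm{Ric}\ge0$ is smooth away from one point $p$, Bishop--Gromov comparison in polar coordinates at $p$, where the directions form $\mathbb{RP}^3$, bounds the volume of $B_t(p)$ by half the Euclidean volume. Balls centered on the axis of $\mathbb R\times C(S^2_\delta)$ have $\delta^2$ times the Euclidean volume. For $\delta^2>\frac12$ and a filling of diameter comparable to $r$, balls of radius $t$ with $r\ll t\ll1$ would be too large.

Three difficulties remain.
\begin{enumerate}
\item[(a)] The orbifold point must be approximated by smooth manifolds with $\mathrm{Ric}\ge0$. This is an explicit K\"ahler computation (Section~\ref{sec:resolve}).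
\item[(b)] The edge must be smoothed, replacing $\delta\sin\rho$ by a profile $G(\rho)$ that closes up smoothly, without losing either feature. The margin in the first feature is only $1-\cos^2\!r=\sin^2\!r$ (Section~\ref{sec:profile}).
\item[(c)] We need infinitely many surgeries, with radii tending to $0$, and the neighborhood of each orbifold point must stay fixed along the approximating sequence in order to survive in the limit. One smooth profile $G$ cannot serve all radii: since $G'(0)=1$, we have $G(\rho)/\sin r\to\sin\varphi$ on the sphere $\sin\rho=\sin r\sin\varphi$ as $r\to0$, so small spheres are nearly round and the second feature is lost. We therefore bend the edge at each surgery point. The hemisphere becomes a convex spherical polygon, each edge $e$ gets its own profile $G_e$, adapted to the radii at its two endpoints, and the warping function is a smoothed minimum of the functions $G_e(\rho_e)$, with $\rho_e$ the distance to the great circle of $e$. Minima preserve concavity, which is what \eqref{eq:warp} requires. Since the angles are less than $\pi$, the function $G_e(\rho_e)$ is the only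 one that vanishes along the interior of $e$, and it wins the minimum there (Section~\ref{sec:poly}).
\end{enumerate}

\section{Gluing and necks}\label{sec:glue}

\begin{lemma}[Gluing lemma, Perelman]\label{lem:glue}
Let two Riemannian manifolds, or orbifolds, have isometric compact boundary components, with $\mathrm{Ric}>0$ along them and $\Pi_1+\Pi_2>0$ under the isometry. Then the glued metric can be changed, in an arbitrarily small neighborhood of the interface, to a smooth metric with $\mathrm{Ric}>0$ there that is arbitrarily $C^0$-close to the original one.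
\end{lemma}

\begin{proof}
In Fermi coordinates the glued metric is $dt^2+k_t$ on $(-t_0,t_0)\times H$, where $k$ is continuous and smooth up to $t=0$ from either side, the first manifold being $t<0$. The outward normals are $\partial_t$ and $-\partial_t$, so $J:=k'(0^-)-k'(0^+)=2(\Pi_1+\Pi_2)>0$. The distributional derivative of $k'$ is the piecewise $k''$ minus $J$ times the Dirac mass at $0$, and $-k''$ enters the Ricci tensor with a positive sign; so the interface carries concentrated positive curvature. We mollify and check that this term dominates the errors.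

Let $\psi\ge0$ be smooth, even, with support $[-1,1]$ and integral $1$, nonincreasing on $[0,1]$, and let $\psi_\epsilon=\epsilon^{-1}\psi(\cdot/\epsilon)$. Put $k^\epsilon=k+\chi(t)(k*\psi_\epsilon-k)$, with convolution in $t$ and a fixed cutoff $\chi$ equal to $1$ near $0$ and supported where $\mathrm{Ric}>0$. Then $k^\epsilon$ is smooth and $k^\epsilon\to k$ uniformly. For $|t|\ge\epsilon$ the convolution involves one side only, so $k^\epsilon-k=O(\epsilon)$ in $C^2$ there, and $\mathrm{Ric}>0$ persists.

Let $|t|\le\epsilon$ and $w=w(t)=\int_{s>t}\psi_\epsilon(s)\,ds$, the weight of the side $t<0$ in the convolution. Up to additive errors $O(\epsilon)$, also after tangential differentiation,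
\[
k^\epsilon=k_0,\qquad(k^\epsilon)'=wk'_-+(1-w)k'_+,\qquad(k^\epsilon)''=wk''_-+(1-w)k''_+-\psi_\epsilon(t)J,
\]
with one-sided values at $t=0$ on the right. Inserting $S=\frac12k^{-1}k'$ into \eqref{eq:ric} gives
\begin{align*}
\mathrm{Ric}(\partial_t,\partial_t)&=-\tfrac12\mathrm{tr}(k^{-1}k'')+\tfrac14\mathrm{tr}(k^{-1}k'k^{-1}k'),\\
\mathrm{Ric}|_{TH}&=\mathrm{Ric}_k-\tfrac12k''+\tfrac12k'k^{-1}k'-\tfrac14\mathrm{tr}(k^{-1}k')k',
\end{align*}
while $\mathrm{Ric}(\partial_t,X)$ is linear in $\xi=(k',\nabla k')$. Thus $\mathrm{Ric}=-\frac12(\mathrm{tr}(k^{-1}k'')\,dt^2+k'')+\mathcal P(\xi)$, where $\mathcal P$ is a polynomial of degree $2$ whose coefficients depend smoothly on $k$ and its tangential derivatives of order at most $2$. If $\mathcal P_2$ is its quadratic part, then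
\[
\mathcal P(w\xi_-+(1-w)\xi_+)=w\mathcal P(\xi_-)+(1-w)\mathcal P(\xi_+)-w(1-w)\mathcal P_2(\xi_--\xi_+).
\]
Freezing the coefficients at $k_0$ costs $O(\epsilon)$, and $O(\epsilon)\psi_\epsilon$ in the term with $J$. Hence, relative to $g_0=dt^2+k_0$,
\[
\mathrm{Ric}^\epsilon\ge w\,\mathrm{Ric}_-+(1-w)\mathrm{Ric}_++\tfrac12\psi_\epsilon\big(\mathrm{tr}(k_0^{-1}J)\,dt^2+J\big)-C\big(\epsilon+\epsilon\psi_\epsilon+w(1-w)\big)g_0 .
\]
The term $w(1-w)$ is not small, and this is where the monotonicity of $\psi$ is used: for $t\ge0$ we have $w=\int_{t/\epsilon}^1\psi\le\psi(t/\epsilon)=\epsilon\psi_\epsilon(t)$, and for $t\le0$ the same bound holds for $1-w$ because $\psi$ is even. So $w(1-w)\le\epsilon\psi_\epsilon$. If $c>0$ is a lower bound for $\mathrm{Ric}_\pm$ and for $\frac12(\mathrm{tr}(k_0^{-1}J)\,dt^2+J)$, then $\mathrm{Ric}^\epsilon\ge(c-2C\epsilon)(1+\psi_\epsilon)g_0>0$ for small $\epsilon$.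
\end{proof}

Whenever we apply Lemma~\ref{lem:glue}, the modification changes lengths by factors in $[\frac12,2]$ and takes place in a neighborhood of the interface that is disjoint from those of the other interfaces and from a neighborhood of the orbifold points.

The neck has to change the cross-section of a cone while losing almost nothing of the convexity at the outer end. We bend the cone slightly, replacing $t$ by $t^{1-\alpha}$, to gain positive curvature in the radial direction, and spread the change over the long logarithmic time $L$.

\begin{lemma}[Neck]\label{lem:neck}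
Let $(h_\tau)_{\tau\in[0,1]}$ be a smooth path of metrics on a closed oriented $3$-manifold $H$, constant near $\tau=0$ and near $\tau=1$, of constant total volume and with $\mathrm{Ric}_{h_\tau}>2h_\tau$. There is $k_*>0$ such that for all large $L$, with $\alpha=k_*/L^2$, $u(t)=t^{1-\alpha}$ and $T=e^L$, there is a metric $dt^2+u^2\tilde h_t$ with $\mathrm{Ric}>0$ on $[1,T]\times H$ such that $\tilde h_1=h_0$, $\tilde h_T$ is isometric to $h_1$, and near both ends all principal curvatures of the slices with respect to $\partial_t$ equal $u'/u$. Moreover $u(1)=1$, $u'(1)<1$, and $u'(T)\to1$, $T/u(T)\to1$ as $L\to\infty$.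
\end{lemma}

\begin{proof}
By Moser's argument we first make the volume form $\omega_\tau$ of $h_\tau$ independent of $\tau$. Since $\int\partial_\tau\omega_\tau=0$, the Hodge theory of a fixed metric gives $\partial_\tau\omega_\tau=d\varpi_\tau$ with $\varpi_\tau=d^*\mathcal G\,\partial_\tau\omega_\tau$, where $\mathcal G$ is the Green operator; $\varpi_\tau$ is smooth in $\tau$ and vanishes when $\partial_\tau\omega_\tau$ does. Let $\phi_\tau$ be the flow, $\phi_0=\mathrm{id}$, of the fields $X_\tau$ with $\iota_{X_\tau}\omega_\tau=-\varpi_\tau$. Then $\partial_\tau(\phi_\tau^*\omega_\tau)=\phi_\tau^*(d\iota_{X_\tau}\omega_\tau+d\varpi_\tau)=0$, and $\phi_\tau$ is constant in $\tau$ where $h_\tau$ is. Replace $h_\tau$ by $\phi_\tau^*h_\tau$.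

Let $\mathrm{Ric}_{h_\tau}\ge2+c_0$, $c_0>0$. Put $\tau(t)=\ln t/L$, $\tilde h_t=h_{\tau(t)}$ and $A=\frac12\tilde h^{-1}\partial_t\tilde h$. Then $\mathrm{tr}A=0$, since the volume form is constant. From $\tau'=\frac1{Lt}$ and $\tau''=-\frac1{Lt^2}$ we get, in the norm of $\tilde h$, $|A|,|\mathrm{div}A|\le\frac C{Lt}$ and $|\partial_tA|\le\frac C{Lt^2}$, with $C$ depending only on the path. The shape operator is $S=\frac{1-\alpha}tI+A$. By \eqref{eq:ric} and $\mathrm{tr}A=0$, for $\alpha\le\frac12$,
\[
\mathrm{Ric}(\partial_t,\partial_t)=\frac{3(1-\alpha)-3(1-\alpha)^2}{t^2}-|A|^2=\frac{3\alpha(1-\alpha)}{t^2}-|A|^2\ge\frac{k_*-C^2}{L^2t^2}.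
\]
Tangentially, since $u\le t$ and $(1-\alpha)(3\alpha-2)=-2+5\alpha-3\alpha^2\ge-2$,
\[
\mathrm{Ric}|_{TH}=u^{-2}\mathrm{Ric}_{\tilde h}+\frac{(1-\alpha)(3\alpha-2)}{t^2}-\partial_tA-\frac{3(1-\alpha)}tA\ \ge\ \frac{c_0}{t^2}-\frac{4C}{Lt^2}\ \ge\ \frac{c_0}{2t^2}
\]
for large $L$. A unit tangential vector $X$ has $|X|_{\tilde h}=1/u$, and $t/u=t^\alpha\le T^\alpha=e^{k_*/L}\le2$ for large $L$, so $|\mathrm{Ric}(\partial_t,X)|=|(\mathrm{div}A)(X)|\le\frac C{Ltu}\le\frac{2C}{Lt^2}$. Choose $k_*$ with $(k_*-C^2)\frac{c_0}2>4C^2$, and then $L$ large. The product of the two diagonal lower bounds exceeds the square of the mixed bound, so $\mathrm{Ric}>0$.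

Near the ends $A=0$, so $S=\frac{u'}uI$. Finally $u'(1)=1-\alpha$, $u'(T)=(1-\alpha)e^{-k_*/L}$ and $T/u(T)=e^{k_*/L}$.
\end{proof}

\begin{remark}
Constant volume is what allows $\alpha\sim L^{-2}$. Otherwise $\mathrm{Ric}(\partial_t,\partial_t)$ contains $-\partial_t\mathrm{tr}A-\frac{2(1-\alpha)}t\mathrm{tr}A$, which is of order $\frac1{Lt^2}$ and negative where the volume density grows with $t$. Compensating it requires $\alpha\sim L^{-1}$, and then $T^{\alpha}=e^{\alpha L}$ does not tend to $1$.
\end{remark}

\section{Resolving an orbifold point}\label{sec:resolve}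

All orbifold points in the construction will be isometric, up to scale, to one model, so that one computation resolves them all. Let $g_{FS}$ be the Fubini--Study metric on $\mathbb C^2$, with K\"ahler form $\frac i2\partial\bar\partial\log(1+|z|^2)$. It is invariant under $-1$. Let $D_b\subset\mathbb C^2/\{\pm1\}$ be the set $\{|z|^2/(1+|z|^2)<b\}$. The total space of $\mathcal O(-2)\to\mathbb{CP}^1$ is $(\mathbb C^2\setminus0)/\{\pm1\}$ together with the zero section $\mathbb{CP}^1$; near the zero section, holomorphic coordinates are $(\zeta,w)$ with $z=z_1(1,\zeta)$, $w=z_1^2$, and the symmetric ones with $z_1,z_2$ interchanged.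

\subsection*{Radial K\"ahler metrics}
On $\mathbb C^2\setminus0$ let $s=\log|z|^2$. Then $\partial s=\frac12ds+i\vartheta$, where $\vartheta$ is the standard contact form of the unit sphere, whose round metric is $\vartheta^2+\hat g$ with $\hat g$ the transverse metric. For a function $u(s)$ put $x=u'(s)$ and suppose that $x'=P(x)$ with $x,P>0$. We have $\frac i2\partial\bar\partial u=x\,\frac i2\partial\bar\partial s+P\,\frac i2\partial s\wedge\bar\partial s$. The form $\frac i2\partial s\wedge\bar\partial s$ corresponds to the symmetric tensor $\frac14ds^2+\vartheta^2$, and comparing with the flat case $u=x=P=e^s$ shows that $\frac i2\partial\bar\partial s$ corresponds to $\hat g$. So the metric is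
\begin{equation}\label{eq:kahler}
g=x\hat g+P\big(\tfrac14ds^2+\vartheta^2\big)=\frac{dx^2}{4P}+x\hat g+P\vartheta^2 ,
\end{equation}
and its volume form is $xPe^{-2s}$ times the Euclidean one. The Ricci form of a K\"ahler metric is $-i\partial\bar\partial$ of the logarithm of this ratio, that is, $i\partial\bar\partial\tilde u$ with $\tilde u=2s-\log x-\log x'$. Since $x''=P'(x)x'$, we get $\tilde u'=Q(x)$ and $\tilde u''=Q'(x)P(x)$, where
\[
Q(x)=2-\frac Px-P',\qquad\text{equivalently}\qquad(xP)'=x(2-Q).
\]
Therefore $\mathrm{Ric}=2Q\hat g+2Q'P(\frac14ds^2+\vartheta^2)$, and $\mathrm{Ric}\ge0$ if and only if $Q\ge0$ and $Q'\ge0$. For $g_{FS}$ we have $x=\frac{e^s}{1+e^s}$, $P=x-x^2$ and $Q=3x$, so $\mathrm{Ric}=6g_{FS}$. By \eqref{eq:kahler} the distance from $0$ is $\int_0^x\frac{dy}{2\sqrt{y-y^2}}=\arcsin\sqrt x$; thus $D_b$ is the metric ball of radius $\arcsin\sqrt b$, and balls about $0$ of radius less than $\frac\pi2$ have compact closure.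

We may prescribe $Q$ and solve for $P$. Lowering $Q$ to $0$ near the origin keeps $Q,Q'\ge0$ and produces a constant of integration $a^2>0$, which becomes the size of the zero section.

\begin{lemma}\label{lem:resolve}
For $0<b<\frac18$ there is a smooth metric with $\mathrm{Ric}\ge0$ on the total space of $\mathcal O(-2)$ that coincides with $g_{FS}$ outside an open neighborhood $U_b$ of the zero section, where $U_b$ is $D_b\setminus0$ together with the zero section. Any two points of $\overline{U_b}$, and any two points of $\overline{D_b}$, are joined in that set by a curve of length at most $6\sqrt b$.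
\end{lemma}

\begin{proof}
Let $\chi$ be smooth and nondecreasing, $\chi=0$ on $(-\infty,\frac12]$ and $\chi=1$ on $[1,\infty)$. Put $Q_b(x)=3x\chi(x/b)$, so that $Q_b,Q_b'\ge0$ for $x\ge0$, and $a^2=\int_0^b3y^2(1-\chi(y/b))\,dy\in(0,b^3]$. Then $a\le b\sqrt b<b/2$. For $x\ge a$ define $P_b$ by $xP_b=x^2-a^2-\int_a^xyQ_b(y)\,dy$. For $x\ge b$ the integral equals $\int_0^x3y^2\chi(y/b)\,dy=x^3-a^2$, so $P_b=x-x^2$. Also $P_b(a)=0$, and $P_b>0$ on $(a,b]$ because $(xP_b)'=x(2-Q_b)>0$ there. Let $x(s)$ be the solution of $x'=P_b(x)$ that agrees with the Fubini--Study solution where $x\ge b$. It decreases to the zero $a$ of $P_b$ as $s\to-\infty$. The metric \eqref{eq:kahler} has $\mathrm{Ric}\ge0$ and equals $g_{FS}$ outside $D_b$.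

On $[a,b/2]$ we have $xP_b=x^2-a^2$, so $(x^2-a^2)'=2(x^2-a^2)$, that is, $x^2=a^2+ce^{2s}$ with $c>0$, and $x'=ce^{2s}/x$. In the coordinates $(\zeta,w)$ the function $e^{2s}=|w|^2(1+|\zeta|^2)^2$ is smooth, so $x$ is smooth and positive; moreover $\partial\bar\partial s=\partial\bar\partial\log(1+|\zeta|^2)$ and $w\,\partial s=\frac12dw+\frac{w\bar\zeta\,d\zeta}{1+|\zeta|^2}$. The K\"ahler form is
\[
x\,\tfrac i2\partial\bar\partial\log(1+|\zeta|^2)+\tfrac cx(1+|\zeta|^2)^2\,\tfrac i2\,(w\,\partial s)\wedge\overline{(w\,\partial s)} ,
\]
which is smooth, and at $w=0$ equals the positive form $a\frac i2\partial\bar\partial\log(1+|\zeta|^2)+\frac c{4a}(1+|\zeta|^2)^2\frac i2dw\wedge d\bar w$. The other chart differs only by interchanging $z_1$ and $z_2$, which preserves $s$. So the metric extends smoothly, and $\mathrm{Ric}\ge0$ on the zero section by continuity.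

On $(a,b/2]$, $P_b=(x-a)(x+a)/x\ge x-a$. On $[b/2,b]$, $xP_b$ is increasing, so $xP_b\ge b^2/4-b^3\ge b^2/8$ and $P_b\ge b/8$. Each interval contributes at most $\sqrt{b/2}$ to the radial length $\int_a^b\frac{dx}{2\sqrt{P_b}}$. As $P_b\le x$, the slice $x=b$ has metric at most $b$ times the round one and diameter at most $\pi\sqrt b$. Moving two points radially to that slice gives a curve of length at most $(2\sqrt2+\pi)\sqrt b\le6\sqrt b$. In $\overline{D_b}$, two radii have total length at most $2\arcsin\sqrt b\le\pi\sqrt b$.
\end{proof}

\section{The core}\label{sec:core}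

A small ball around an orbifold point is bounded by $\mathbb{RP}^3$, while the hole to be filled is bounded by $S^3$; so the core must have further topology. A circle quotient of $S^3\times(\text{hemisphere})$ supplies both the topology and, through O'Neill's inequality, the curvature.

\begin{lemma}[Core]\label{lem:core}
There are a compact orbifold $\mathcal C$ with boundary $S^3$, a number $\eta_0\in(0,1]$, and a smooth path $(g_\lambda)_{\lambda\in[0,1]}$ of metrics of positive sectional curvature on $S^3$ such that: $\mathrm{Ric}>0$ on $\mathcal C$; the boundary metric is $g_1$ and all principal curvatures of the boundary equal $\eta_0$; there is exactly one singular point $o$, and it has a neighborhood isometric to a neighborhood of $0$ in $(\mathbb C^2,g_{FS})/\{\pm1\}$; $g_0$ is the unit round metric, and $\mathrm{vol}(g_\lambda)\ge\mathrm{vol}(g_1)$.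
\end{lemma}

\begin{proof}
Let $S^2_+$ be the closed unit hemisphere, with the complex coordinate $\zeta$, $|\zeta|\le1$, given by stereographic projection. Let $S^1$ act isometrically on $S^3\times S^2_+$, $S^3\subset\mathbb C^2$, by
\[
e^{i\theta}\cdot(z,w,\zeta)=(e^{2i\theta}z,e^{i\theta}w,e^{i\theta}\zeta).
\]
The action is free except on the orbit $w=\zeta=0$, where the isotropy group $\{\pm1\}$ acts on the transverse coordinates $(w,\zeta)$ by $-1$. Let $\mathcal C=(S^3\times S^2_+)/S^1$ with the quotient metric. On $\{z\ne0\}$ pass to the double cover obtained by choosing a square root of $z/|z|$; there $S^1$ acts freely, the quotient has coordinates $(w,\zeta)$ and a smooth metric, and the deck transformation induces the isometry $-1$. So $\mathcal C$ is a Riemannian orbifold with one singular point $o$. Since $S^1$ acts simply transitively on $\partial S^2_+$, the map $p\mapsto[p,1]$ identifies $S^3$ with $\partial\mathcal C$.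

\emph{Ricci curvature.} Let $\xi=(2iz,iw)\ne0$ and $\partial_\theta$ be the action fields on $S^3$ and $S^2_+$. The horizontal space is $\mathcal H=\{(u,v):\langle u,\xi\rangle+\langle v,\partial_\theta\rangle=0\}$. Its projection to $TS^2_+$ is onto, because $\xi\ne0$. Its projection to $TS^3$ is onto if $\partial_\theta\ne0$ and equals $\xi^\perp$ otherwise. So both projections have dimension at least $2$. For $X=(u,v)\in\mathcal H$ and an orthonormal basis $(u_j,v_j)$ of $\mathcal H$, O'Neill's inequality gives $\mathrm{Ric}(X,X)\ge\sum_j(|u\wedge u_j|^2+|v\wedge v_j|^2)$. If $u\ne0$, some $u_j$ is not parallel to $u$; if $u=0\ne v$, some $v_j$ is not parallel to $v$. Hence $\mathrm{Ric}>0$.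

\emph{Boundary.} The reflection of $S^2$ in the equator commutes with the action, so $\partial\mathcal C$ is the fixed set of an isometric reflection of $(S^3\times S^2)/S^1$ and is totally geodesic. Replace the equator by a circle of radius $\lambda^{-1/2}$, $\lambda\in(0,1]$. The quotient norm of $u\in TS^3$ is the minimum over $a\in\mathbb R$ of $|u+a\xi|^2+\lambda^{-1}a^2$, attained at $a=-\lambda\langle u,\xi\rangle/(1+\lambda|\xi|^2)$. This gives
\[
g_\lambda=g_0-\frac\lambda{1+\lambda|\xi|^2}\,\xi^\flat\otimes\xi^\flat ,
\]
which is smooth in $\lambda\in[0,1]$ and nonincreasing in $\lambda$, whence the volume inequality. The boundary metric is $g_1$. For $\lambda>0$ a horizontal vector of $S^3\times S^1$ is determined by its $S^3$-component, so two independent horizontal vectors have independent components $u,u'$, and the curvature numerator is at least $|u\wedge u'|^2>0$.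

\emph{Convexity.} Let $b$ be smooth, supported near $\partial\mathcal C$, with $b=0$ and $\partial_\nu b=1$ on $\partial\mathcal C$. The metric $e^{2\eta_0b}g$ has the same boundary metric, principal curvatures $\eta_0$, and $\mathrm{Ric}>0$ for small $\eta_0$.

\emph{The metric near $o$.} Use normal coordinates for the lift $g$ at $o$ and for $g'=g_{FS}$ at $0$ to regard both as metrics on a ball in $\mathbb R^4$. Both are invariant under $x\mapsto-x$ and Euclidean up to $O(r^2)$, so $g-g'=O(r^2)$ and $\partial(g-g')=O(r)$. Put $g_\chi=g'+\chi(g-g')$ with $\chi=\Theta(\ln(r/r_1)/\ln(r_2/r_1))$, where $\Theta$ is a smooth step from $0$ on $(-\infty,0]$ to $1$ on $[1,\infty)$. An ordinary cutoff would produce errors of order $1$ in the second derivatives; the logarithmic one has $|\partial\chi|\le C\varepsilon/r$ and $|\partial^2\chi|\le C\varepsilon/r^2$ with $\varepsilon=1/\ln(r_2/r_1)\le1$. Hence $\partial g_\chi=O(r)$ and $\partial^2g_\chi=(1-\chi)\partial^2g'+\chi\,\partial^2g+O(\varepsilon)$. The Ricci tensor is linear in the second derivatives and quadratic in the first ones, with coefficients that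 are Euclidean up to $O(r^2)$, so $\mathrm{Ric}(g_\chi)=(1-\chi)\mathrm{Ric}(g')+\chi\,\mathrm{Ric}(g)+O(\varepsilon)+O(r_2^2)$. This is positive for $r_2$ small and $r_1\ll r_2$. The metric $g_\chi$ is $\pm1$-invariant, equals $g_{FS}$ for $r\le r_1$ and equals $g$ for $r\ge r_2$.
\end{proof}

Fix $\mathcal C$. Let $\Omega_1=\mathrm{vol}(g_1)$ and let $k_0>0$ satisfy $\mathrm{Ric}_{g_\lambda}\ge k_0g_\lambda$ for all $\lambda\in[0,1]$. For the rest of the paper we fix $\delta\in(0,\frac1{20}]$ with
\begin{equation}\label{eq:delta}
16\pi^2\delta^2<\Omega_1\min\{(k_0/2)^{3/2},\eta_0^3\}.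
\end{equation}

\section{Smoothing the edge}\label{sec:profile}

The profile $G$ must start with slope $1$ and, after a short distance $2\epsilon$, continue like $\delta\sin\rho$. We obtain it by prescribing $-G''=p$, with almost all the loss of slope concentrated in a bump near $0$. Two constants are dictated by the sphere of radius $\arcsin m'$, on which the curvature $-f''/f$ will be a weighted mean of $-G''/G$ and $\tan\rho\,G'/G$, see \eqref{eq:mean}. Near the edge the weight of $-G''/G$ is only about $m'^2$, so we need $-G''/G\ge2/m^2$ there. This forces $G$ above $\delta\sin\rho$, so the outer part is a shifted function $\delta\sin(\rho+\theta)$; the shift lowers $\tan\rho\,G'/G$ by $O(\theta/\epsilon)$, which must stay below the margin $m^2$.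

\begin{lemma}[Profile]\label{lem:profile}
Let $0<m\le\frac1{100}$. There is a smooth function $G:[0,\frac\pi4]\to[0,\infty)$, an odd polynomial near $0$ with $G'(0)=1$, such that:
\begin{enumerate}
\item[(i)] $G''\le0$ and $0<G'\le1$;
\item[(ii)] $\tan\rho\,G'(\rho)\le G(\rho)$ and $\delta\sin\rho\le G(\rho)\le\sin\rho$;
\item[(iii)] $G(\rho)\le\delta(\sin\rho+m)$;
\item[(iv)] for every $m'\in[m,\frac1{100}]$ the function $f(\varphi)=G(\rho)/m'$, where $\sin\rho=m'\sin\varphi$ and $\varphi\in[0,\pi]$, closes up smoothly at $0$ and satisfies $f''\le-(1-\frac{m'^2}4)f$ and $f\le\min\{\sin\varphi,2\delta\}$.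
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\epsilon\in(0,m/3]$ be small. Put $\Lambda=2/m^2$, $\theta=m^2\epsilon/16$, $\tau=2\epsilon+\theta\le3\epsilon$, $G_\infty(\rho)=\delta\sin(\rho+\theta)$, and $p_0=\chi\Lambda\rho+(1-\chi)G_\infty$, where $\chi$ is a smooth cutoff with values in $[0,1]$, equal to $1$ for $\rho\le\epsilon$ and to $0$ for $\rho\ge2\epsilon$. On $[\epsilon,2\epsilon]$ we have $G_\infty\le2\delta\rho\le\Lambda\rho$, so $G_\infty\le p_0\le\Lambda\rho$. We seek $\beta\in C_c^\infty((0,\epsilon))$, $\beta\ge0$, such that $p=p_0+\beta$ satisfies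
\begin{equation}\label{eq:moments}
\int_0^{2\epsilon}p\,dx=1-\delta\cos\tau,\qquad\int_0^{2\epsilon}x\,p(x)\,dx=\delta(\sin\tau-2\epsilon\cos\tau).
\end{equation}
As $0\le p_0\le\Lambda\rho$ on $[0,2\epsilon]$, the mass of $p_0$ is at most $4\epsilon^2/m^2$ and its first moment is at most $\frac{16}3\epsilon^3/m^2$. Further $\sin\tau-2\epsilon\cos\tau=\int_0^\tau t\sin t\,dt+\theta\cos\tau\in[\frac\theta2,\theta+\epsilon\tau^2]$. So for small $\epsilon$ the mass required of $\beta$ lies in $[\frac45,1]$, and its required first moment is at least $\frac{\delta m^2\epsilon}{32}-\frac{16\epsilon^3}{3m^2}>0$ and at most $\delta\epsilon(\frac{m^2}{16}+9\epsilon^2)\le\frac{\delta\epsilon}8$. The required center of mass lies in $(0,\epsilon/2)$, and a narrow symmetric bump centered there does the job.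

Let $G(\rho)=\rho-\int_0^\rho(\rho-x)p(x)\,dx$. Then $G(0)=0$, $G'(0)=1$, $G''=-p\le0$, and $G=\rho-\Lambda\rho^3/6$ near $0$. The conditions \eqref{eq:moments} say that $G'(2\epsilon)=\delta\cos\tau$ and $G(2\epsilon)=\delta\sin\tau$. Since $G''=G_\infty''$ for $\rho\ge2\epsilon$, we get $G=G_\infty$ there. As $G$ is concave and $G'(\frac\pi4)>0$, (i) follows. We record three estimates.
\begin{itemize}
\item On $(0,\epsilon)$: $G\le\rho$, so $-G''\ge\Lambda\rho\ge\Lambda G$.
\item On $[\epsilon,2\epsilon]$: $G-G_\infty$ has second derivative $G_\infty-p_0\le0$ and vanishes to first order at $2\epsilon$, so $G\le G_\infty$ and $G'\ge G_\infty'$. Hence $-G''\ge G_\infty\ge G$ and $G'/G\ge\cot(\rho+\theta)$. For $\rho\ge2\epsilon$ both hold with equality.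
\item On $[\epsilon,\frac\pi4]$, using $\sin(\rho+\theta)\ge\sin\rho$ and $\sin2\rho\ge\sin2\epsilon\ge\epsilon/2$,
\[
\frac{\tan\rho\,G'}G\ge\frac{\tan\rho}{\tan(\rho+\theta)}=1-\frac{\sin\theta}{\cos\rho\,\sin(\rho+\theta)}\ge1-\frac{2\theta}{\sin2\rho}\ge1-\frac{4\theta}\epsilon=1-\frac{m^2}4 .
\]
\end{itemize}
Thus $G''+G\le0$ everywhere, so $(G'\sin\rho-G\cos\rho)'=(G''+G)\sin\rho\le0$ and $G'\sin\rho\le G\cos\rho$. This is the first part of (ii), and it says that $G/\sin\rho$ is nonincreasing. The quotient tends to $1$ at $0$ and is at least $\delta$ at $\frac\pi4$, which completes (ii). For (iii), $G\le\delta(\sin\rho+\theta)$ for $\rho\ge2\epsilon$, and $G\le G(2\epsilon)\le\delta\tau\le\delta m$ for $\rho\le2\epsilon$.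

For (iv), differentiate $\sin\rho=m'\sin\varphi$ twice: $\cos\rho\,\rho_\varphi=m'\cos\varphi$ and $\cos\rho\,\rho_{\varphi\varphi}-\sin\rho\,\rho_\varphi^2=-\sin\rho$. Hence $\rho_\varphi^2=\frac{m'^2-\sin^2\rho}{1-\sin^2\rho}\in[0,1]$, $\rho_{\varphi\varphi}=\tan\rho\,(\rho_\varphi^2-1)$, and
\begin{equation}\label{eq:mean}
-\frac{f''}f=\Big(-\frac{G''}G\Big)\rho_\varphi^2+\frac{\tan\rho\,G'}G\,(1-\rho_\varphi^2).
\end{equation}
If $\rho\ge\epsilon$, this is a mean of two numbers that are at least $1-\frac{m^2}4\ge1-\frac{m'^2}4$. If $\rho<\epsilon$, then $\rho_\varphi^2\ge m'^2-\epsilon^2\ge m'^2/2$, so the first term is at least $\Lambda m'^2/2\ge1$, and the second is nonnegative. By (ii), $f\le\sin\varphi$; by (iii), $f\le\delta(m'+m)/m'\le2\delta$. Finally $\rho$ is a smooth odd function of $\varphi$ with $\rho_\varphi(0)=m'$, so $f$ is odd near $0$ with $f'(0)=1$.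
\end{proof}

\section{Warped products over spherical polygons}\label{sec:poly}

\subsection*{A smooth minimum}
By \eqref{eq:warp} we need a warping function that is concave with gradient of norm at most $1$. The following smoothing of the minimum preserves both properties. It is homogeneous, so it treats all scales alike.

\begin{lemma}\label{lem:min}
For $\kappa\in(0,\frac14]$ there is a smooth function $\mathsf M_\kappa(a,b)$ of $a,b>0$ that is concave, homogeneous of degree $1$ and nondecreasing in each variable, equals $\min\{a,b\}$ unless $1-\kappa<a/b<1+\kappa$, and satisfies $(1-\kappa)\min\le\mathsf M_\kappa\le\min$ and $\partial_a\mathsf M_\kappa+\partial_b\mathsf M_\kappa\le1$.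
\end{lemma}

\begin{proof}
Let $\mathsf m$ be the convolution of $s\mapsto\min\{s,1\}$ with a smooth even probability kernel supported in $[-\kappa,\kappa]$. It is concave and nondecreasing, equals $s$ for $s\le1-\kappa$ and $1$ for $s\ge1+\kappa$, and $\mathsf m\le\min\{s,1\}$ by Jensen's inequality; for $s\ge1-\kappa$ we have $\mathsf m(s)\ge1-\kappa\ge(1-\kappa)\min\{s,1\}$. Put $\mathsf M_\kappa(a,b)=b\,\mathsf m(a/b)$. With $s=a/b$, its Hessian is the form $\frac{\mathsf m''(s)}b(da-s\,db)^2\le0$; further $\partial_a\mathsf M_\kappa=\mathsf m'\ge0$, and $\partial_b\mathsf M_\kappa=\mathsf m-s\mathsf m'\ge\mathsf m(0)=0$ by concavity. The sum $\mathsf m+(1-s)\mathsf m'$ has derivative $(1-s)\mathsf m''$, so it is nonincreasing for $s\le1$ and nondecreasing for $s\ge1$; it equals $1$ for $s\le1-\kappa$ and for $s\ge1+\kappa$, so it never exceeds $1$.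
\end{proof}

We fix one such function $\mathsf M_\kappa$ for each $\kappa$. For positive smooth functions $a,b$ on a Riemannian manifold, concavity gives
\begin{equation}\label{eq:chain}
\mathrm{Hess}\,\mathsf M_\kappa(a,b)\le\partial_a\mathsf M_\kappa\,\mathrm{Hess}\,a+\partial_b\mathsf M_\kappa\,\mathrm{Hess}\,b,
\end{equation}
and homogeneity gives Euler's relation $a\,\partial_a\mathsf M_\kappa+b\,\partial_b\mathsf M_\kappa=\mathsf M_\kappa$.

\subsection*{The polygons}
Let $K\subset[0,\frac\pi8]$ be compact and nowhere dense with $0,\frac\pi8\in K$; the reader interested in Theorem~\ref{thm:A} only may take $K=\{0,\frac\pi8\}$. Let $\Sigma\subset S^2$ be the circle of radius $\frac\pi8$ about the north pole $\mathsf n$, parametrized by longitude, and regard $[0,\frac\pi8]$ as an arc of $\Sigma$. Let $J_1,J_2,\dots$ be the finitely or countably many components of $(0,\frac\pi8)\setminus K$. In each $J_j$ choose a strictly increasing sequence $(y_{j,k})_{k\in\mathbb Z}$ that converges to the two endpoints as $k\to\pm\infty$, and let $Y$ be the set of all $y_{j,k}$. For $y=y_{j,k}$ put $y^\pm=y_{j,k\pm1}$.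

The set of accumulation points of $Y$ is $K$. Indeed, a point of $J_j$ is not an accumulation point. Conversely, since $K$ is nowhere dense, every interval around $x\in K$ meets some $J_j$; as $x\notin J_j$, it contains an endpoint of $J_j$ and hence infinitely many $y_{j,k}$. This is the only use of the hypothesis on $K$.

Let $\mathcal Q$ consist of the four points of longitude $\frac\pi2,\pi,\frac{3\pi}2,-\frac\pi8$, which keep the polygons fat, and let
\[
V_i=\{y_{j,k}:j\le i,\ |k|\le i\}\cup\mathcal Q\qquad(i\ge1).
\]
Let $P_i$ be the convex spherical polygon inscribed in $\Sigma$ with vertex set $V_i$ (Figure~\ref{fig:poly}). Gnomonic projection from the center of the sphere to the tangent plane at $\mathsf n$ sends great circles to lines and $P_i$ to a convex polygon inscribed in a circle. So $P_i$ is geodesically convex, it is the intersection of the hemispheres bounded by the great circles of its edges, and the great circle of an edge meets $P_i$ in that edge only. Consecutive vertices have longitude gap $\gamma\le\frac\pi2$. Bisect the isosceles triangle formed by $\mathsf n$ and an edge $e$: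 in the resulting right triangle with hypotenuse $\frac\pi8$, the base angle $\psi$ and the distance $\rho_e(\mathsf n)$ from $\mathsf n$ to the edge satisfy
\begin{equation}\label{eq:triangle}
\cot\psi=\cos\tfrac\pi8\tan\tfrac\gamma2\in(0,1),\qquad\tan\rho_e(\mathsf n)=\tan\tfrac\pi8\cos\tfrac\gamma2\ge0.29 .
\end{equation}
So $\psi\in(\frac\pi4,\frac\pi2)$, and each interior angle, a sum of two base angles, satisfies $\omega\in(\frac\pi2,\pi)$.

The \emph{corner} of $P_i$ at $z\in V_i$ is the triple $\mathbf z$ formed by $z$ and its two neighbors in $V_i$. For $y=y_{j,k}$ and $i\ge i(y):=\max\{j,|k|+1\}$, the corner at $y$ is $\mathbf y=(y^-,y,y^+)$, independently of $i$. Everything we do near a vertex will depend on the corner only.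

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\draw[gray] (0,0) circle (1);
\draw[thick,fill=gray!12] (-28:1)--(9:1)--(17:1)--(30:1)--(43:1)--(51:1)--(95:1)--(180:1)--(270:1)--cycle;
\draw[fill=white] (9:1) circle (.03) (17:1) circle (.045) (30:1) circle (.07) (43:1) circle (.045) (51:1) circle (.03) (-28:1) circle (.1) (95:1) circle (.1) (180:1) circle (.1) (270:1) circle (.1);
\fill (0:1) circle (.018) node[right] {$0$};
\fill (60:1) circle (.018) node[above right] {$\pi/8$};
\fill (0,0) circle (.015) node[below] {$\mathsf n$};
\node at (-.45,.2) {$P_i'$};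
\node[gray] at (225:1.1) {$\Sigma$};
\end{tikzpicture}
\caption{The polygon $P_i$ inscribed in the circle $\Sigma$, for $K=\{0,\pi/8\}$ (schematic; the arc from $0$ to $\pi/8$ is enlarged). Removing the white disks about the vertices leaves the base $P_i'$ of the warped product. Over each disk a filling with one orbifold point is inserted. As $i$ grows, new vertices with smaller disks appear toward $0$ and $\pi/8$, while the geometry near an old vertex no longer changes.}
\label{fig:poly}
\end{figure}

\subsection*{The radii}
The radius at $z$ must work for all $i$, so we keep it small compared with the distance from $z$ to every edge that could ever occur away from $z$. Each $z\in Y\cup\mathcal Q$ is isolated in $Y\cup\mathcal Q$; fix an open arc $I_z$ of $\Sigma$ with $I_z\cap(Y\cup\mathcal Q)=\{z\}$. Consider the great circles through two points of $\Sigma\setminus I_z$ or tangent to $\Sigma$ at a point of $\Sigma\setminus I_z$. In gnomonic projection the one determined by longitudes $\alpha,\alpha'$ is the line $\langle x,e^{i(\alpha+\alpha')/2}\rangle=\tan\frac\pi8\cos\frac{\alpha-\alpha'}2$, which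 depends continuously on $(\alpha,\alpha')$, including $\alpha=\alpha'$; so the family is compact. None of these lines contains $z$, since a line meets a circle in at most two points counted with multiplicity. Hence the minimal distance $D(z)$ from $z$ to these great circles is positive. Let
\[
r_z=\min\{\tfrac1{100},\tfrac1{10}D(z)\},\qquad m_z=\sin r_z .
\]
For $z'\ne z$ in $Y\cup\mathcal Q$ the tangent at $z'$ shows $D(z)\le|z-z'|$. Therefore:
\begin{enumerate}
\item[(R1)] $r_z\le\frac1{10}|z-z'|$, and the balls $B_{2r_z}(z)$ are pairwise disjoint;
\item[(R2)] if $z\in V_i$, the great circle of every edge of $P_i$ not ending at $z$ has distance at least $10r_z$ from $z$; in particular $P_i\cap B_{2r_z}(z)$ is a sector.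
\end{enumerate}

\subsection*{The warping function}
Enumerate the unordered pairs $e=\{z,z'\}\subset Y\cup\mathcal Q$ as $e^1,e^2,\dots$. For each pair fix, once and for all, a profile $G_e$ as in Lemma~\ref{lem:profile} with $m=m_e:=\min\{m_z,m_{z'}\}$, and put $\kappa_{e^l}=4^{-l}$. An edge of $P_i$ is identified with the pair of its endpoints. For an edge $e$ let $\rho_e$ be the distance to its great circle, a smooth function on $P_i$ with $0\le\rho_e\le\frac\pi4$ because $P_i$ lies in a disk of radius $\frac\pi8$, and let $R_e=G_e(\rho_e)$. On the interior of $P_i$ start with $T=R_e$ for the first edge $e$ of $P_i$ in the enumeration, and successively replace $T$ by $\mathsf M_{\kappa_e}(T,R_e)$ for the remaining edges in their order. Call the result $R=R^{(i)}$ and extend it by $0$ to $\partial P_i$. Since $\prod_l(1-4^{-l})\ge1-\sum_l4^{-l}=\frac23$, every partial result $T$ lies between $\frac23$ of the minimum and the minimum of the functions used so far. With Lemma~\ref{lem:profile}(ii),(iii),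
\begin{equation}\label{eq:Rbounds}
\tfrac23\delta\min_e\sin\rho_e\le R\le\tfrac1{10}.
\end{equation}
The function $R$ is local in the following sense.
\begin{enumerate}
\item[(L1)] If at a point $R_e\ge2R_a$ for all edges $e\ne a$, then $R=R_a$.
\item[(L2)] If at a point $R_e\ge2\max\{R_a,R_b\}$ for all $e\ne a,b$, where $a$ precedes $b$, then $R=\mathsf M_{\kappa_b}(R_a,R_b)$.
\end{enumerate}
Indeed, before $a$ is used, $T\ge\frac43R_a\ge(1+\kappa_a)R_a$, so after using $a$ we have $T=R_a$. A later edge $e$ (in (L2), $e\ne b$) does not change $T$, because $T\le\frac12R_e\le(1-\kappa_e)R_e$. In (L2), using $b$ gives $T=\mathsf M_{\kappa_b}(R_a,R_b)$.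

Let $P_i'=P_i\setminus\bigcup_{z\in V_i}B_{r_z}(z)$, with open balls, and let $N_i$ be $P_i'\times S^2$ with the spheres over the edges collapsed to points, with the metric $g_B+R^2d\sigma^2$, where $g_B$ is the round metric of the base. Let $\mathrm{pr}:N_i\to P_i'$ be the projection.

\begin{lemma}\label{lem:N}
$N_i$ is a compact smooth Riemannian manifold with smooth boundary and $\mathrm{Ric}>0$. Let $z\in V_i$, $r=r_z$, $m=m_z$, let $\omega$ be the angle at $z$, let $b$ be the later of the two edges at $z$, and put $\mu_1^2=1-\frac{m^2}4$. The part of $N_i$ over $B_{2r}(z)$ depends only on the corner $\mathbf z$. The boundary component over $\partial B_r(z)$ is a $3$-sphere with principal curvatures at least $-\cot r$ and metric $m^2(d\varphi^2+f^2d\sigma^2)$, $\varphi\in[0,\omega]$, where $f>0$ on $(0,\omega)$, both $f(\varphi)$ and $f(\omega-\varphi)$ close up smoothly at $0$, and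
\begin{equation}\label{eq:f}
f''\le-\mu_1^2f,\qquad f\le2\delta,\qquad f\le\bar f:=\mathsf M_{\kappa_b}(\sin\varphi,\sin(\omega-\varphi)).
\end{equation}
\end{lemma}

\begin{proof}
\emph{Smoothness.} On the compact set $e\cap P_i'$ the function $R_e$ vanishes and all other $R_{e'}$ are positive, since the great circle of $e'$ meets $e$ at most in a vertex. By (L1), $R=G_e(\rho_e)$ near this set, and the metric is $\cos^2\!\rho\,dx^2+d\rho^2+G_e(\rho)^2d\sigma^2$ with $x$ the arclength along $e$. This is smooth on $\mathbb R\times\mathbb R^3$, because $G_e$ closes up smoothly and $\cos^2\!\rho$ is even. If $x$ is measured from the endpoint $z$, the distance $s$ from $z$ satisfies $\cos s=\cos\rho\cos x$, so it is a smooth function, even in $\rho$, with $\partial_xs=1$ on the edge. Hence the boundary components $s=r_z$ are smooth hypersurfaces.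

\emph{Ricci curvature.} In the coordinates $(\rho,x)$, $\mathrm{Hess}R_e$ has eigenvalues $G_e''\le0$ and $-\tan\rho\,G_e'<0$. So over the interior $\mathrm{Hess}R_e\le0$, $\Delta R_e<0$ and $|\nabla R_e|\le1$. These three properties pass from $T$ and $R_e$ to $\mathsf M_{\kappa_e}(T,R_e)$: the first by \eqref{eq:chain}; the second by its trace, since by Euler's relation the two nonnegative partial derivatives do not both vanish; the third because their sum is at most $1$. So they hold for $R$, and \eqref{eq:warp} gives $\mathrm{Ric}(X,X)\ge|X|^2$ for horizontal $X$, and $\mathrm{Ric}(V,V)>0$ for vertical $V$. At a point over an edge, every tangent vector is the limit of horizontal vectors $c_1\partial_x+c_2\partial_\rho$ along a ray with fixed $x$ and $\sigma$, so $\mathrm{Ric}\ge1$ there.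

\emph{Near a vertex.} Let $a,b$ be the edges at $z$, with $a$ preceding $b$. On $P_i\cap B_{2r}(z)$ we have $R_a,R_b\le\delta(2r+m)\le3\delta r$ by Lemma~\ref{lem:profile}(iii), as $m_a,m_b\le m$. For $e\ne a,b$, (R2) gives $\rho_e\ge8r$, so $R_e\ge\delta\sin8r\ge6\delta r$. By (L2), $R=\mathsf M(R_a,R_b)$ with $\mathsf M=\mathsf M_{\kappa_b}$. The sector, the profiles $G_a,G_b$, the order of $a,b$ and $\kappa_b$ are determined by $\mathbf z$.

In polar coordinates $(s,\varphi)$ at $z$ with $a=\{\varphi=0\}$ we have $\sin\rho_a=\sin s\sin\varphi$, $\sin\rho_b=\sin s\sin(\omega-\varphi)$, and the metric is $ds^2+\sin^2\!s\,d\varphi^2+R^2d\sigma^2$. At $s=r$, homogeneity gives $f=R/m=\mathsf M(f_a,f_b)$ with $f_a=R_a/m$ and $f_b=R_b/m$. The functions $f_a(\varphi)$ and $f_b(\omega-\varphi)$ are those of Lemma~\ref{lem:profile}(iv) with $m'=m$, which is admissible since $m_a,m_b\le m\le\frac1{100}$. By \eqref{eq:chain} and Euler's relation, $f''\le\partial_a\mathsf M\,f_a''+\partial_b\mathsf M\,f_b''\le-\mu_1^2f$. The bounds $f\le2\delta$ and $f\le\bar f$ follow from $\mathsf M\le\min$ and from monotonicity.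 Since $\omega<\pi$, we have $f_b(0)>0=f_a(0)$ and $f_a(\omega)>0=f_b(\omega)$, so $f=f_a$ near $0$ and $f=f_b$ near $\omega$; hence $f$ closes up smoothly at both ends.

With respect to $\partial_s$, the principal curvatures are $\cot r$ in the direction $\partial_\varphi$ and $R_s/R$ in the fiber directions. Differentiating $\sin\rho_a=\sin s\sin\varphi$ gives $\partial_s\rho_a=\cot s\tan\rho_a$, so $\partial_sR_a=\cot s\tan\rho_a\,G_a'\le\cot s\,R_a$ by Lemma~\ref{lem:profile}(ii). The same computation applies to $b$, with $\omega-\varphi$ in place of $\varphi$. By Euler's relation $R_s\le\cot s\,R$. The outward normal of $N_i$ is $-\partial_s$, so the principal curvatures are at least $-\cot r$, over the edges by continuity.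
\end{proof}

\section{Filling the corners}\label{sec:fill}

We now carry out the surgery of Section~\ref{sec:model}. Smoothing has reduced the curvature of $d\varphi^2+f^2d\sigma^2$ from $1$ to $\mu_1^2=1-\frac{m^2}4$, which is still above $\cos^2\!r=1-m^2$. We split the margin: with $\mu^2=1-\frac{m^2}2$, the inequality $\mu<\mu_1$ gives $\mathrm{Ric}>2$ along the neck, and $\cos r<\mu$ gives the convexity needed for gluing.

\begin{proposition}\label{prop:fill}
For every corner $\mathbf z$, in the notation of Lemma~\ref{lem:N}, there is a compact orbifold $\mathcal F_{\mathbf z}$ with $\mathrm{Ric}>0$ whose boundary is isometric to $(S^3,m^2(d\varphi^2+f^2d\sigma^2))$ and has principal curvatures greater than $\cot r$. It has one singular point $p_{\mathbf z}$, with a neighborhood isometric to a neighborhood of $0$ in $(\mathbb C^2,\varsigma_{\mathbf z}^2g_{FS})/\{\pm1\}$ for some $\varsigma_{\mathbf z}>0$. Any two of its points are joined in $\mathcal F_{\mathbf z}$ by a curve of length at most $C_1r$, where $C_1$ depends only on $\mathcal C$.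
\end{proposition}

\begin{proof}
For a function $F$ on $[0,\omega]$ let $I(F)=4\pi\int_0^\omega F^2d\varphi$ be the volume of $d\varphi^2+F^2d\sigma^2$. Let $h_{\mathrm{out}}=\mu^2(d\varphi^2+f^2d\sigma^2)$ and $\Omega=\mathrm{vol}(h_{\mathrm{out}})=\mu^3I(f)$. By \eqref{eq:f}, $\Omega\le I(f)\le16\pi^2\delta^2$. We join $h_{\mathrm{out}}$ to $c^2g_1$, where $c=(\Omega/\Omega_1)^{1/3}$, by metrics of volume $\Omega$ with $\mathrm{Ric}>2$. Shrinking a metric raises its curvature, so it suffices to deform through metrics whose volume, at a fixed curvature bound, does not drop.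

\emph{From $h_{\mathrm{out}}$ to a round metric.} Let $\beta=\pi/\omega\in(1,2)$ and $f_\circ=\beta^{-1}\sin\beta\varphi$. Identify $[0,\omega]\times S^2$, collapsed over the ends, with $S^3\subset\mathbb R\times\mathbb R^3$ by $(\varphi,\sigma)\mapsto(\cos\beta\varphi,\sin\beta\varphi\,\sigma)$; then $d\varphi^2+f_\circ^2d\sigma^2=\beta^{-2}g_0$. Each of $F=f,\bar f,f_\circ$ is positive on $(0,\omega)$, closes up smoothly at both ends, and satisfies $F''\le-\mu_1^2F$. For $\bar f$: it equals $\sin\varphi$ near $0$ and $\sin(\omega-\varphi)$ near $\omega$, and $\bar f''\le-\bar f$ by \eqref{eq:chain} and Euler's relation. For $f_\circ$: $f_\circ''=-\beta^2f_\circ$. These conditions are preserved by convex combinations, so they hold on the segments $[f,\bar f]$ and $[\bar f,f_\circ]$. Such an $F$ is strictly concave, and $(F'^2+\mu_1^2F^2)'=2F'(F''+\mu_1^2F)$ is nonpositive before the maximum of $F$ and nonnegative after it. As $F'^2+\mu_1^2F^2=1$ at both ends, it is at most $1$, that is, $(1-F'^2)/F^2\ge\mu_1^2$. So $d\varphi^2+F^2d\sigma^2$ is a smooth metric on $S^3$ with sectional curvature at least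 $\mu_1^2$.

We claim $I(F)\ge I(f)$. On $[f,\bar f]$ this holds because $F\ge f$. For $[\bar f,f_\circ]$ consider the middle third of $[0,\omega]$, of length at least $\frac\pi6$ since $\omega>\frac\pi2$. There $\varphi,\omega-\varphi\in[\frac\pi6,\frac{2\pi}3]$, so $\bar f\ge\frac34\cdot\frac12=\frac38$; and $\beta\varphi\in[\frac\pi3,\frac{2\pi}3]$, so $f_\circ\ge\frac{\sqrt3}4\ge\frac38$. Hence $I(F)\ge4\pi\cdot\frac9{64}\cdot\frac\pi6=\frac{3\pi^2}{32}\ge16\pi^2\delta^2\ge I(f)$, since $\delta\le\frac1{20}$. Now let $c_F^3=\Omega/I(F)\le\mu^3$. The metric $c_F^2(d\varphi^2+F^2d\sigma^2)$ has volume $\Omega$ and sectional curvature at least $\mu_1^2/\mu^2>1$, so $\mathrm{Ric}>2$. It equals $h_{\mathrm{out}}$ for $F=f$ and the multiple of $g_0$ of volume $\Omega$ for $F=f_\circ$.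

\emph{From the round metric to $c^2g_1$.} Continue with $(\Omega/\mathrm{vol}(g_\lambda))^{2/3}g_\lambda$, $\lambda\in[0,1]$. Relative to this metric, $\mathrm{Ric}\ge k_0(\mathrm{vol}(g_\lambda)/\Omega)^{2/3}\ge k_0(\Omega_1/\Omega)^{2/3}>2$ by \eqref{eq:delta}.

\emph{Assembly.} Reparametrize the three pieces to be constant near their ends, concatenate and reverse, to get a smooth path from $h_0=c^2g_1$ to $h_1=h_{\mathrm{out}}$. Apply Lemma~\ref{lem:neck} with $L$ so large that $\mu u'(T)>\cos r$ and $T/u(T)\le2$. At the inner end the neck has metric $c^2g_1$ and principal curvatures $-u'(1)>-1$ with respect to its outward normal. The core with lengths multiplied by $c$ has the same boundary metric and principal curvatures $\eta_0/c>1$, since $c<\eta_0$ by \eqref{eq:delta}. Glue them by Lemma~\ref{lem:glue}, and multiply all lengths by $\frac m{\mu u(T)}$. The outer boundary becomes isometric to $m^2(d\varphi^2+f^2d\sigma^2)$, and its principal curvatures become $\mu u'(T)/m>\cos r/\sin r$.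

\emph{Lengths.} After rescaling, the $t$-lines of the neck have length at most $\frac m\mu\frac T{u(T)}\le3m$; the core has diameter at most $2m\,\mathrm{diam}(\mathcal C)$, as $c\le1\le u(T)$; and the outer boundary has diameter at most $(\pi+2\pi\delta)m\le4m$. Move each of two points through the core and along a $t$-line to the outer boundary and join them there. With the factor $2$ for the smoothing, $C_1=2(4\,\mathrm{diam}(\mathcal C)+10)$ works, since $m\le r$.
\end{proof}

\subsection*{The manifolds $M_i$}
For each corner $\mathbf z$ fix, once and for all, the filling $\mathcal F_{\mathbf z}$ and an isometry of its boundary with the boundary component of Lemma~\ref{lem:N}. The sum of the second fundamental forms is positive, so Lemma~\ref{lem:glue} applies. On the side of $N_i$ we confine the smoothing to the part over $B_{2r_z}(z)$, which depends only on $\mathbf z$; so the smoothing, too, can be fixed once for each corner. Gluing in the fillings at all corners of $P_i$ gives a closed connected orbifold $\hat M_i$ with $\mathrm{Ric}>0$.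

Choose $b_i\in(0,\min\{\frac18,\frac1i\})$ so small that for each of the finitely many corners $\mathbf z$ of $P_i$, the set $\overline{D_{b_i}}$ lies in the Fubini--Study neighborhood of $p_{\mathbf z}$ and $6\varsigma_{\mathbf z}\sqrt{b_i}\le r_z$. Replace $D_{b_i}$ by $U_{b_i}$, with the metric of Lemma~\ref{lem:resolve} multiplied by $\varsigma_{\mathbf z}^2$. The result is a closed smooth $4$-manifold $M_i$ with $\mathrm{Ric}\ge0$. Let $\mathcal F_z^{(i)}\subset M_i$ be the modified filling at $z\in V_i$, let $p_z^{(i)}$ be a point of the inserted zero section, and let $p_i$ be a point over $\mathsf n$. Any two points of $\mathcal F_z^{(i)}$ have distance at most $(2C_1+3)r_z$: move each out of $U_{b_i}$ at cost $r_z$, take a curve as in Proposition~\ref{prop:fill}, of length at most $2C_1r_z$ after smoothing, and replace its part between the first and last points in $\overline{D_{b_i}}$ by a curve in $\overline{U_{b_i}}$ of length at most $r_z$.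

\section{The limit: proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:limit}

Three things must survive the limit: volume, the mutual distances of the points $p_y^{(i)}$, and the orbifold structure near them.

\subsection*{Noncollapsing}
By \eqref{eq:triangle}, $\rho_e(\mathsf n)\ge0.25$, so $\rho_e\ge0.15$ on $B_{0.1}(\mathsf n)$ for every edge. This ball is disjoint from all $B_{2r_z}(z)$, since $0.1+0.02<\frac\pi8$; so it lies in $P_i'$ and no smoothing takes place over it. By \eqref{eq:Rbounds}, the part of $M_i$ over it lies within distance $0.1+0.1\pi<1$ of $p_i$ and has volume at least $v:=\mathrm{area}(B_{0.1}(\mathsf n))\cdot4\pi(\frac23\delta\sin0.15)^2$.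

\begin{lemma}\label{lem:dist}
There is $C_2$ independent of $i$ such that $\mathrm{diam}(M_i)\le C_2$ and, for $y\ne y'$ in $V_i$,
\[
\tfrac14|y-y'|\le \mathsf d_{M_i}(p_y^{(i)},p_{y'}^{(i)})\le C_2|y-y'| .
\]
\end{lemma}

\begin{proof}
Two points $x,x'\in P_i'$ are joined in $P_i'$ by a path of length at most $\frac\pi2|x-x'|$. Indeed, the segment between them lies in $P_i$ and meets each $B_{r_z}(z)$ in a chord or not at all. A chord of $B_r(z)$ of length $c$ that subtends the angle $\Delta\varphi\le\omega<\pi$ satisfies $c\ge2\sin\frac c2=2\sin r\sin\frac{\Delta\varphi}2\ge\frac2\pi\sin r\,\Delta\varphi$. Replace it by the arc of $\partial B_r(z)$ in the sector, which has length $\sin r\,\Delta\varphi$ and lies in $P_i'$ by (R1) and (R2). Such a path lifts to a path of the same length in $N_i$ with fixed $\sigma$, and smoothing at most doubles the length. Applying this to the points where the segment from $y$ to $y'$ leaves $B_{r_y}(y)$ and enters $B_{r_{y'}}(y')$, whose lifts lie in $\mathcal F_y^{(i)}$ and $\mathcal F_{y'}^{(i)}$, and using (R1), we get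
\[
\mathsf d_{M_i}(p_y^{(i)},p_{y'}^{(i)})\le(2C_1+3)(r_y+r_{y'})+\pi|y-y'|\le\big(\tfrac15(2C_1+3)+\pi\big)|y-y'| .
\]
For the diameter, every point is within $(2C_1+3)/100$ of $N_i$, and two points of $N_i$ are joined by a lifted path followed by an arc in a fiber, of total length at most $2(\frac\pi2\cdot\frac\pi4+\frac\pi{10})$ by \eqref{eq:Rbounds}.

For the lower bound we have no control of shortcuts through the fillings, so we collapse them. Let $E:S^2\to S^2$ be the identity outside $\bigcup_{z\in V_i}B_{2r_z}(z)$, and on $B_{2r_z}(z)$ let it send $(s,\varphi)$ to $(\max\{0,2(s-r_z)\},\varphi)$ in polar coordinates at $z$. It is continuous, stretches radial directions by at most $2$, and tangential ones by at most $1$, because $2(s-r_z)\le s$ for $s\le2r_z$. So $E$ at most doubles lengths of curves, and it maps $\partial B_{r_z}(z)$ to $z$. Define $\Xi:M_i\to S^2$ as $E\circ\mathrm{pr}$ on $N_i$ and as the constant $z$ on $\mathcal F_z^{(i)}$; it is continuous. Distances in $M_i$ are infima of lengths of piecewise smooth curves that meet the interfaces in finitely many points, and $\Xi$ multiplies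 the length of each piece by at most $4$, since $\mathrm{pr}$ does not increase lengths for the unsmoothed metric. So $\Xi$ is $4$-Lipschitz, and $\Xi(p_y^{(i)})=y$, $\Xi(p_{y'}^{(i)})=y'$.
\end{proof}

By Gromov's theorem and a diagonal argument over the countable set $Y$, a subsequence satisfies $(M_i,p_i)\to(X,p)$ with $X$ compact and $p_y^{(i)}\to x_y\in X$ for all $y\in Y$. The space $X$ is a noncollapsed Ricci limit space, and
\begin{equation}\label{eq:bilip}
\tfrac14|y-y'|\le\mathsf d(x_y,x_{y'})\le C_2|y-y'|\qquad(y,y'\in Y).
\end{equation}

\begin{lemma}\label{lem:local}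
Let $y\in Y$, $\varsigma=\varsigma_{\mathbf y}$ and $O=(\mathbb C^2,\varsigma^2g_{FS})/\{\pm1\}$. For some $\ell>0$ the ball $B_\ell(x_y)\subset X$ is isometric to $B_\ell(0)\subset O$, with the restricted distances, by a map taking $x_y$ to $0$.
\end{lemma}

\begin{proof}
For $i\ge i(y)$ the corner at $y$ is $\mathbf y$, so the filling and its smoothing do not depend on $i$. Hence there is $\ell\in(0,\frac{\pi\varsigma}{10})$ independent of $i$ such that a neighborhood $W$ of $p_{\mathbf y}$ in $\hat M_i$ is, as a Riemannian orbifold, the ball $B_{5\ell}(0)\subset O$, which has compact closure. Write $|w|=\mathsf d_O(0,w)$, $D=D_{b_i}$, $U=U_{b_i}$, and $\varepsilon_i=6\varsigma\sqrt{b_i}\to0$, which bounds the lengths needed to join points in $\overline U$ or in $\overline D$. For large $i$, $M_i$ contains the open set $W_i=(W\setminus D)\cup U$. Let $\pi_i:W_i\to W$ be the identity off $U$ and $0$ on $U$. The sets $\{|\pi_i|\le t\}$, $t<5\ell$, are compact and exhaust $W_i$, and $|\pi_i|$ is $1$-Lipschitz along curves in $W\setminus D$.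

\emph{Claim 1.} For large $i$ and $q,q'\in W_i$ with $|\pi_i(q)|,|\pi_i(q')|\le\frac32\ell$,
\[
|\mathsf d_{M_i}(q,q')-\mathsf d_O(\pi_i(q),\pi_i(q'))|\le6\varepsilon_i .
\]
Replacing points of $U$ by points of $\partial U=\partial D$ changes each of the two distances by at most $2\varepsilon_i$, so it suffices to prove the bound $2\varepsilon_i$ for $q,q'\notin U$. A curve in $O$ from $q$ to $q'$ of length at most $\mathsf d_O(q,q')+\varepsilon_i\le3\ell+\varepsilon_i$ stays in $W$. Replacing its part between the first and last points in $\overline D$, if any, by a curve in $\overline U$ gives $\mathsf d_{M_i}(q,q')\le\mathsf d_O(q,q')+2\varepsilon_i$. Conversely, let $\gamma$ be a curve in $M_i$ from $q$ to $q'$ of length at most $\mathsf d_{M_i}(q,q')+\varepsilon_i\le3\ell+3\varepsilon_i$. If $\gamma$ left $W_i$, then before its first exit and after its last return it would cross the annulus $\{2\ell\le|w|<5\ell\}\subset W\setminus D$, and its length would be at least $6\ell$, which is impossible for large $i$. So $\gamma\subset W_i$, and replacing its part between the first and last points in $\overline U$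 by a curve in $\overline D$ gives $\mathsf d_O(q,q')\le\mathsf d_{M_i}(q,q')+2\varepsilon_i$.

\emph{Claim 2.} For large $i$, every $q\in M_i$ with $\mathsf d_{M_i}(q,p_y^{(i)})<\ell$ lies in $W_i$ and has $|\pi_i(q)|\le\frac32\ell$. Let $q\notin\overline U$ and take a curve of length less than $\ell$ from $p_y^{(i)}$ to $q$. It leaves $\overline U$ for the last time at a point with $|w|\le\varepsilon_i$; afterwards $|w|\le\ell+\varepsilon_i\le\frac32\ell$ as long as the curve is in $W_i$, so it cannot leave $W_i$.

Let $w_0=0,w_1,w_2,\dots$ be distinct points dense in $B_\ell(0)\subset O$. Put $q_0^i=p_y^{(i)}$, and for $j\ge1$ and large $i$ let $q_j^i$ be the point $w_j\in W\setminus D\subset M_i$. Along a subsequence $q_j^i\to\Psi(w_j)\in X$ for all $j$, with $\Psi(0)=x_y$. By Claim 1, $\Psi$ preserves distances, so it extends to a distance-preserving map $B_\ell(0)\to B_\ell(x_y)$. To see that it is onto, let $x\in B_\ell(x_y)$ and $q_i\to x$. Then $\mathsf d_{M_i}(q_i,p_y^{(i)})\to\mathsf d(x,x_y)<\ell$, so Claim 2 applies, and along a subsequence $\pi_i(q_i)\to w$. By Claim 1, $\mathsf d(x,\Psi(w_j))=\mathsf d_O(w,w_j)$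 for all $j$. For $j=0$ this gives $|w|<\ell$, and letting $w_j\to w$ gives $x=\Psi(w)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By Lemma~\ref{lem:local} the tangent cone at $x_y$ is unique and equal to $C(\mathbb{RP}^3)$, and $\mathbb{RP}^3$ is not homeomorphic to $S^3$; so $x_y\in\mathcal S_X$ for all $y\in Y$. By \eqref{eq:bilip} and completeness of $X$, the map $y\mapsto x_y$ extends to a bi-Lipschitz embedding $\iota$ of $\overline Y=Y\cup K$ into $X$. Every point of $K$ is a limit of distinct points of $Y$, so every point of $\iota(K)$ is an accumulation point of $\mathcal S_X$.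

For $K=\{0,\frac\pi8\}$ the points $x_k=\iota(y_{1,k})$, $k\ge1$, are distinct and converge to $\iota(\frac\pi8)$. This proves Theorem~\ref{thm:A}. A general compact nowhere dense $K\subset\mathbb R$ can be mapped affinely into $[0,\frac\pi8]$ and enlarged by the two endpoints; the same sequence $\iota(y_{1,k})$ shows that $X$ is as in Theorem~\ref{thm:A}. Points of $\Sigma$ with longitude gap $\gamma$ satisfy $\sin\frac{|z-z'|}2=\sin\frac\pi8\sin\frac\gamma2$, so longitude and spherical distance are bi-Lipschitz equivalent on the arc $[0,\frac\pi8]$. Hence $\iota(K)$ contains a bi-Lipschitz copy of the original set. Bi-Lipschitz maps preserve positivity of $\mathcal H^1$, and $\iota(K)\subset\overline{\mathcal S_X}$. This proves Theorem~\ref{thm:B}.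
\end{proof}

\begin{thebibliography}{1}

\bibitem{BPS}
Elia Bru\`e, Alessandro Pigati, Daniele Semola,
\emph{Topological regularity and stability of noncollapsed spaces with Ricci curvature bounded below},
arXiv:2405.03839 (2024).

\end{thebibliography}
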